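\title{Hamiltonian cycles avoiding prescribed arcs in semicomplete digraphs}

\begin{abstract}
We prove that every $(k+2)$-strong semicomplete digraph has a hamiltonian cycle avoiding any prescribed set of $k$ arcs. The main step is a stronger statement for digraphs that are not too small: given disjoint vertex sets $X_1,\dots,X_l$, the largest of which is $X_1$ and contains at most half of the vertices, all arcs inside the sets $X_i$ can be avoided at once if the digraph is $p$-strong with $p=|X_1|+1+\sum_{i\ge2}\lfloor |X_i|/2\rfloor$. The proof describes the arcs that enter the first cycle of a minimum cycle factor in a semicomplete multipartite digraph. We also show that $k+2$ cannot be lowered to $k+1$ for $k=1$ and $k=2$.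
\end{abstract}

\section{Introduction}\label{sec:intro}

All digraphs in this paper are finite and have no loops and no parallel arcs; the two opposite arcs $uv$ and $vu$ may both be present. We write $u\to v$ if $uv$ is an arc and $u\not\to v$ if it is not, and we call $u$ and $v$ \emph{adjacent} if $u\to v$ or $v\to u$. Paths and cycles are directed, and a cycle has length at least $2$. A digraph is \emph{semicomplete} if any two distinct vertices are adjacent, and a \emph{tournament} is a semicomplete digraph without cycles of length $2$. A digraph is \emph{strong} if it has a path from every vertex to every other vertex. For a positive integer $p$, a digraph $D$ is \emph{$p$-strong} if it has at least $p+1$ vertices and $D-Z$ is strong for every set $Z$ of fewer than $p$ vertices. A \emph{hamiltonian cycle} is a cycle through all vertices, and it \emph{avoids} a set $F$ of arcs if it uses no arc of $F$, that is, if it is a hamiltonian cycle of $D-F$.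

A digraph with a hamiltonian cycle is strong, and for semicomplete digraphs this necessary condition is sufficient: by Camion's theorem, every strong semicomplete digraph on at least $2$ vertices is hamiltonian. We ask how robust this is. How much connectivity forces a hamiltonian cycle that avoids any $k$ arcs named in advance? For $k\ge1$, being $k$-strong is not enough: the complete digraph on $k+1$ vertices, with both arcs between any two vertices, is $k$-strong, and $F$ may consist of the $k$ arcs leaving one vertex. For tournaments the next value works. Fraisse and Thomassen proved that for every non-negative integer $k$, every $(k+1)$-strong tournament has a hamiltonian cycle avoiding any prescribed set of $k$ arcs. One would guess the same for semicomplete digraphs, which have at least as many arcs to build a cycle from. But cycles of length $2$ also make it easier to be $(k+1)$-strong, and the guess fails already for $k=1$.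

\begin{example}\label{ex:D4}
Let $D_4$ have vertices $v_0,v_1,v_2,v_3$ and arcs $v_i\to v_{i+1}$ and $v_i\to v_{i+2}$, with indices modulo $4$. This is a $4$-cycle with a $2$-cycle added between each of its two pairs of non-adjacent vertices. It is $2$-strong, because $D_4-v_i$ contains the cycle $v_{i+1}v_{i+2}v_{i+3}v_{i+1}$. A hamiltonian cycle consists of four steps of size $1$ or $2$ whose sum is divisible by $4$, so all steps are equal; four steps of size $2$ visit only two vertices. Hence $v_0v_1v_2v_3v_0$ is the unique hamiltonian cycle, and no hamiltonian cycle avoids the arc $v_0v_1$.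
\end{example}

A bound for semicomplete digraphs follows from the tournament case at a higher price. Guo proved that for every $k\ge1$, every $(3k+1)$-strong semicomplete digraph contains a spanning $(k+1)$-strong tournament; hence for $k\ge1$ every $(3k+1)$-strong semicomplete digraph has a hamiltonian cycle avoiding any prescribed set of $k$ arcs. The conjecture stated in \cite{BHY} is that one unit of connectivity above the tournament bound suffices. We prove it.

\begin{theorem}\label{thm:main}
Let $k\ge0$, let $D$ be a $(k+2)$-strong semicomplete digraph and let $F$ be a set of at most $k$ arcs of $D$. Then $D-F$ has a hamiltonian cycle.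
\end{theorem}

The difficulty is that $D-F$ need not be semicomplete, and that its non-adjacent pairs may form any pattern with at most $k$ pairs. We make the pattern regular by deleting more arcs. Ignore the orientations in $F$, let $X_1,\dots,X_l$ be the vertex sets of the components of the resulting graph, and delete every arc that has both ends in the same $X_i$. In the digraph that remains, non-adjacency is an equivalence relation, and this is what the proof exploits. The result is the following theorem.

\begin{theorem}\label{thm:sets}
Let $D$ be a semicomplete digraph on $n$ vertices and let $X_1,\dots,X_l$ $(l\ge1)$ be pairwise disjoint vertex sets with $n_i=|X_i|\ge2$ and $m=n_1=\max_i n_i$. If $n\ge2m$ and $D$ is $p$-strong with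
\[
p=m+1+\sum_{i\ge2}\lfloor n_i/2\rfloor ,
\]
then the digraph obtained from $D$ by deleting all arcs inside the sets $X_i$ is hamiltonian.
\end{theorem}

The condition $n\ge2m$ is necessary: once $X_1$ is independent, the successors of its $m$ vertices on a hamiltonian cycle are $m$ distinct vertices outside $X_1$. For the components of a set of $k$ arcs we will see that $p\le k+2$. So when $n\ge2m$, Theorem~\ref{thm:sets} is stronger than Theorem~\ref{thm:main}: it avoids all arcs inside the components of $F$, under a connectivity assumption that is no larger. When $n<2m$ the digraph is small compared with its degrees, and a short induction applies.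

Section~\ref{sec:small} sets up the language, states the structural result behind Theorem~\ref{thm:sets} (Proposition~\ref{prop:structure}) and shows it at work in the smallest cases. Sections~\ref{sec:two} and~\ref{sec:three} prove it; this part is in the spirit of Yeo's work on cycle factors in semicomplete multipartite digraphs, but everything needed is proved here. Sections~\ref{sec:sets} and~\ref{sec:main} prove the two theorems, using from outside only Hall's theorem and Camion's theorem. Section~\ref{sec:sharp} shows that Theorem~\ref{thm:sets} is sharp for $l=1$, that $k+2$ is needed in Theorem~\ref{thm:main} for $k=1,2$, and that $k+1$ suffices for many sets $F$.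

\section{Insertion and the smallest cases}\label{sec:small}

A \emph{semicomplete multipartite digraph} is a digraph $M$ whose vertex set is partitioned into \emph{parts} so that vertices in the same part are non-adjacent and vertices in different parts are adjacent. We write $[x]$ for the part containing $x$, and $x\sim y$ if $[x]=[y]$. Deleting the arcs inside $X_1,\dots,X_l$ from a semicomplete digraph gives such a digraph, with parts $X_1,\dots,X_l$ and singletons.

We identify a cycle with its vertex set in expressions such as $x\in C$ and $X\cap C$. For a vertex $x$ of a given cycle, $x^-$ and $x^+$ are its predecessor and successor on that cycle, $x^{++}=(x^+)^+$ and $x^{--}=(x^-)^-$. For $x,y\in C$, the path along $C$ from $x$ to $y$ is $C[x,y]$; thus $C[x,x]$ is one vertex and $C[x^+,x]$ contains all of $C$. For $x\ne y$, the possibly empty path strictly between $x$ and $y$ is $C(x,y)$. A \emph{segment} of $C$ is a path $C[x,y]$. An expression such as $u\to C[x,y]\to v$ denotes the walk that uses the arcs $ux$ and $yv$; when we call such an expression a cycle, it closes up from its last vertex to its first. A \emph{cycle factor} is a collection of disjoint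 cycles covering all vertices.

One trivial fact is used constantly: \emph{consecutive vertices of a cycle lie in different parts.} In particular every cycle meets at least two parts. It is often applied through the following observation.

\begin{lemma}[Alternation]\label{lem:alt}
Suppose every vertex of a cycle has property $\alpha$ or property $\beta$, and neither property holds for two consecutive vertices. Then the cycle has even length, and its vertices alternately have only $\alpha$ and only $\beta$.
\end{lemma}

\begin{proof}
If $u$ had both properties, $u^+$ would have neither. So each vertex has exactly one, and it differs from that of its successor.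
\end{proof}

The plan for finding a hamiltonian cycle is to start from a cycle factor and merge its cycles. The basic tool for merging is insertion. A path $P=p\cdots p'$ disjoint from a cycle $Q$ is \emph{insertable} in the arc $uu^+$ of $Q$ if $u\to p$ and $p'\to u^+$, and insertable in $Q$ if it is insertable in some arc of $Q$. Several pieces of a path may compete for the same arc; the next lemma says that this causes no harm.

\begin{lemma}[Insertion]\label{lem:ins}
If a path $P$ disjoint from a cycle $Q$ is partitioned into consecutive subpaths $P_1,\dots,P_r$, each insertable in $Q$, then there is a cycle with vertex set $V(P)\cup V(Q)$.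
\end{lemma}

\begin{proof}
We use induction on $r$, the case $r=0$ being trivial. Assign to each $P_i$ an arc of $Q$ in which it is insertable. Let $uu^+$ be assigned to $P_1$, and let $j$ be the largest index such that $uu^+$ is assigned to $P_j$. The subpath $P_1\cdots P_j$ of $P$ starts at an out-neighbor of $u$ and ends at an in-neighbor of $u^+$; insert it in $uu^+$. The arcs assigned to $P_{j+1},\dots,P_r$ differ from $uu^+$, so they are arcs of the new cycle, and induction applies.
\end{proof}

Two disjoint cycles $C,C'$ of $M$ are \emph{unmergeable} if no cycle of $M$ has vertex set $V(C)\cup V(C')$. Let $C,C'$ be such cycles. A segment of one of them is \emph{absorbable} if it can be partitioned into segments that are insertable in the other cycle; the empty segment counts as absorbable. Cutting a cycle open at the start of a segment and applying Lemma~\ref{lem:ins}, we see that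
\begin{equation}\label{eq:A}
\text{neither of $C,C'$ can be partitioned into absorbable segments.}
\end{equation}
The case of a single insertable segment $b\cdots b^-$ reads:
\begin{equation}\label{eq:E}
\text{if $a\to b$ with $a,b$ on different cycles among $C,C'$, then $b^-\not\to a^+$.}
\end{equation}

A vertex of one of the two cycles is a \emph{source} if no arc enters it from the other cycle, a \emph{sink} if no arc leaves it to the other cycle, \emph{singular} if it is a source or a sink, and \emph{regular} otherwise. A source $x$ satisfies $x\to v$ for every vertex $v\not\sim x$ of the other cycle, and a sink $x$ satisfies $v\to x$ for every such $v$. Since the other cycle meets two parts, such a $v$ exists, and no vertex is both a source and a sink. All these notions are symmetric in $C$ and $C'$. Reversing all arcs of $M$ preserves the parts, unmergeability and insertability, and it exchanges sources with sinks and predecessors with successors; we refer to this symmetry as \emph{reversal}.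

\begin{example}[All parts are singletons]\label{ex:semi}
Let $M$ be semicomplete and let $C,C'$ be unmergeable. We show that all arcs between $C$ and $C'$ have the same direction. First, a regular vertex $x\in C$ is insertable in $C'$: walk along $C'$ from an in-neighbor of $x$ to the first later vertex $w$ that is an out-neighbor of $x$. Then $w^-$ is the starting vertex or is not an out-neighbor of $x$, and in both cases $w^-\to x$. So by \eqref{eq:A} some vertex of $C$ is singular, and by reversal we may assume that it is a source. Second, suppose that some vertex of $C$ is not a source. Then there is $x\in C$ that is not a source while $x^-$ is. Take $y\in C'$ with $y\to x$. The source $x^-$ is adjacent to $y^+$, so $x^-\to y^+$, contrary to \eqref{eq:E}. Hence every vertex of $C$ is a source.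
\end{example}

With larger parts both steps can break. In the first step, the walk may pass a vertex in the part of $x$. The second step breaks exactly when $x^-\sim y^+$, and this does happen.

\begin{example}[One part of size two]\label{ex:D4again}
Delete the arc $v_0v_1$ from $D_4$. The result $M$ has parts $\{v_0,v_1\}$, $\{v_2\}$, $\{v_3\}$ and is not hamiltonian by Example~\ref{ex:D4}, so the $2$-cycles $C=v_1v_3v_1$ and $C'=v_0v_2v_0$ are unmergeable. The arcs between them are $v_1\to v_2$, $v_3\to v_0$ and $v_2\to v_3$. Thus $v_1$ is a source, $v_0$ is a sink, and there is one arc $y\to x$ from $C'$ to $C$, with $y=v_2$ and $x=v_3$. It has $x^-=v_1\sim v_0=y^+$.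
\end{example}

The structural result says that this is the only obstruction, and that a single part is responsible for it.

\begin{proposition}\label{prop:structure}
Let $M$ be a non-hamiltonian semicomplete multipartite digraph with a cycle factor. Then $M$ has a cycle factor with at least two cycles, a cycle $C_1$ of this factor and a set $W$, which is a part of $M$ or empty, such that every arc $y\to x$ with $x\in C_1$ and $y\notin C_1$ satisfies $x^-\in W$ and $y^+\in W$, where predecessors and successors are taken in the factor.
\end{proposition}

The proposition limits the arcs into $C_1$ so severely that a few vertices meet all of them, which contradicts high connectivity. The smallest case shows where the number $k+2$ comes from.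

\begin{example}[One forbidden arc]\label{ex:k1}
Let $D$ be $3$-strong and semicomplete, and let $M$ arise from $D$ by deleting the arcs between two vertices $a$ and $b$. Take for granted that $M$ has a cycle factor (Section~\ref{sec:sets}), suppose that $M$ is not hamiltonian, and let $Y$ be the set of vertices outside $C_1$. For an arc $y\to x$ of $M$ from $Y$ to $C_1$, the vertices $x^-\in C_1$ and $y^+\in Y$ lie in one part, which can only be $\{a,b\}$. So if $a,b$ are both in $C_1$ or both in $Y$, then $D$ has no arc from $Y$ to $C_1$, although $D$ is strong. Otherwise say $a\in C_1$ and $b\in Y$. The only possible arcs of $D$ from $Y$ to $C_1$ are $b\to a$ and $b^-\to a^+$. Deleting $a$ and $b^-$ destroys both and leaves $b\in Y$ and $a^+\in C_1$, so $D$ is not $3$-strong. In Example~\ref{ex:D4again} the deleted pair is $\{v_1,v_2\}$, and indeed $D_4-\{v_1,v_2\}$ is the single arc $v_3v_0$.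
\end{example}

\section{Two unmergeable cycles}\label{sec:two}

Throughout this section $C$ and $C'$ are unmergeable cycles of a semicomplete multipartite digraph $M$. We follow the two steps of Example~\ref{ex:semi}. A regular vertex is a \emph{single} if it is insertable by itself in the other cycle, and a \emph{gap} otherwise. A gap is the failure of the first step. The remedy is that a gap can be inserted together with either of its two neighbors on its cycle; see Figure~\ref{fig:gap}.

\begin{lemma}[Gaps]\label{lem:gap}
If $y\in C'$ is a gap, there is $u\in C$ with
\[
u\to y\to u^{++},\qquad u^+\sim y,\qquad u^+\to y^-,\qquad y^+\to u^+ .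
\]
Hence $yy^+$ is insertable in $uu^+$, $y^-y$ is insertable in $u^+u^{++}$, $y^-$ is not a source and $y^+$ is not a sink.
\end{lemma}

\begin{proof}
Choose $u,w\in C$ with $u\to y\to w$ such that the walk along $C$ from $u$ to $w$, of length between $1$ and $|C|$, is shortest. An interior vertex $v$ of this walk is not adjacent to $y$, since $v\to y$ or $y\to v$ would give a shorter walk. So the interior vertices lie in $[y]$, and being consecutive on $C$, there is at most one. If there is none, $y$ is a single. Hence $w=u^{++}$ and $u^+\sim y$. The vertices $y^-$ and $y^+$ are not in $[y]=[u^+]$, so they are adjacent to $u^+$. By \eqref{eq:E}, $u\to y$ gives $y^-\not\to u^+$, so $u^+\to y^-$; and $y\to u^{++}$ gives $u^+\not\to y^+$, so $y^+\to u^+$.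
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth,every node/.style={circle,draw,inner sep=1pt,minimum size=8mm}]
\node (a) at (0,2) {$u$};
\node (b) at (2.2,2) {$u^+$};
\node (c) at (4.4,2) {$u^{++}$};
\node (d) at (0,0) {$y^-$};
\node (e) at (2.2,0) {$y$};
\node (f) at (4.4,0) {$y^+$};
\node[draw=none] at (-1.1,2) {$C$};
\node[draw=none] at (-1.1,0) {$C'$};
\draw[->,very thick] (a)--(b);
\draw[->,very thick] (b)--(c);
\draw[->,very thick] (d)--(e);
\draw[->,very thick] (e)--(f);
\draw[->] (a)--(e);
\draw[->] (e)--(c);
\draw[->] (b)--(d);
\draw[->] (f)--(b);
\draw[dashed] (b)--(e);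
\end{tikzpicture}
\caption{A vertex $y$ of the cycle $C'$ that has in- and out-neighbors on the cycle $C$ but cannot be inserted in $C$ by itself. Thick arcs belong to the cycles, and the dashed line joins two vertices of the same part. The path $yy^+$ fits between $u$ and $u^+$, the path $y^-y$ fits between $u^+$ and $u^{++}$, and $y$ can take the place of $u^+$ on $C$.}
\label{fig:gap}
\end{figure}

\begin{lemma}[Regular segments]\label{lem:run}
Let $R=r_1\cdots r_s$ be a segment of regular vertices of $C'$. Then $R$ is absorbable in each of the following cases: \emph{(a)} $r_1$ or $r_s$ is a single; \emph{(b)} $r_1^-$ is a source or $r_s^+$ is a sink; \emph{(c)} all $r_i$ are gaps and $s$ is even.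
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:gap}, two consecutive vertices of $C'$ form an insertable path as soon as one of them is a gap. This gives (c) by pairing $r_1r_2,\ r_3r_4,\dots$. For (a), let $r_1$ be a single; the other case follows by reversal. Every maximal run of gaps in $R$ is then preceded in $R$ by a single. In a run of even length, pair the vertices consecutively. In a run of odd length, pair the first gap with the single before it and pair the rest consecutively. A single is used only by the run that follows it, and the unused singles are insertable alone. For (b), if $r_1^-$ is a source then $r_1$ is not a gap, and if $r_s^+$ is a sink then $r_s$ is not a gap, by Lemma~\ref{lem:gap}; so (a) applies.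
\end{proof}

We can now recover the first step of Example~\ref{ex:semi}. The hard case is an odd cycle consisting of gaps, where pairing leaves one vertex $y_0$ over. We then let $y_0$ replace the vertex $z$ of its own part on $C$, and hide $z$ in the middle of one of the pairs, where it does not affect insertability.

\begin{lemma}\label{lem:singular}
Both $C$ and $C'$ contain singular vertices.
\end{lemma}

\begin{proof}
Suppose that all vertices of $C'=y_0y_1\cdots y_{b-1}y_0$ are regular. If some $y\in C'$ is a single, then $C'[y,y^-]$ is absorbable by Lemma~\ref{lem:run}(a), contrary to \eqref{eq:A}. So all vertices are gaps, and by Lemma~\ref{lem:run}(c) and \eqref{eq:A} the length $b$ is odd, so $b\ge3$. Moreover no segment of $C'$ with an odd number of vertices is insertable in $C$, since the rest of $C'$ has an even number of vertices and is absorbable.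

Take $u$ as in Lemma~\ref{lem:gap} for $y=y_0$ and put $z=u^+$. Then $u\to y_0\to z^+$, $y_1\to z$ and $z\to y_{b-1}$. For indices in $\{0,\dots,b-1\}$ we have
\begin{equation}\label{eq:parity}
y_j\not\to z\ \text{ for even } j,\qquad z\not\to y_j\ \text{ for odd } j .
\end{equation}
Indeed, if $j$ is even and $y_j\to z$, then $C'[y_0,y_j]$ has $j+1$ vertices and is insertable in $uz$; if $j$ is odd and $z\to y_j$, then $C'[y_j,y_0]$ has $b-j+1$ vertices and is insertable in $zz^+$; both numbers are odd.

Choose $1\le i<j\le b-1$ with $y_i\to z\to y_j$ and $j-i$ minimal; the pair $(1,b-1)$ is a candidate. By \eqref{eq:parity}, $i$ is odd and $j$ is even. By minimality the vertices $y_g$ with $i<g<j$ are not adjacent to $z$, so they lie in $[z]$ and there is at most one of them. Their number $j-i-1$ is even, so $j=i+1$.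

Let $C^*$ be the cycle obtained from $C$ by replacing $z$ with $y_0$. The path
\[
P=y_1\cdots y_i\,z\,y_{i+1}\cdots y_{b-1}
\]
is disjoint from $C^*$, and $V(P)\cup V(C^*)=V(C)\cup V(C')$. Partition $P$ into the pairs $y_gy_{g+1}$ with $g$ odd, except that $y_iy_{i+1}$ becomes $y_izy_{i+1}$. For odd $g$, Lemma~\ref{lem:gap} gives $u_g\in C$ with $u_g\to y_g$ and $y_{g+1}\to u_g^+$. By \eqref{eq:parity}, $u_g\ne z$ and $u_g^+\ne z$, so $u_gu_g^+$ is an arc of $C^*$. Every piece of $P$ is thus insertable in $C^*$, and Lemma~\ref{lem:ins} merges $C$ and $C'$, a contradiction.
\end{proof}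

Next we show that the singular vertices orient the pair $C,C'$ consistently.

\begin{lemma}\label{lem:notboth}
Neither $C$ nor $C'$ contains both a source and a sink.
\end{lemma}

\begin{proof}
Suppose that $C'$ does. Going around $C'$ through its singular vertices, we find a source $y_0$ and a sink $w$ such that $R=C'(y_0,w)=r_1\cdots r_s$, possibly empty, consists of regular vertices. By Lemma~\ref{lem:run}(b), $R$ is absorbable, so $C'[w,y_0]$ is not insertable in $C$. If $u\in C$ had $u\notin[w]$ and $u^+\notin[y_0]$, then $u\to w$ and $y_0\to u^+$, which is such an insertion. Hence every $u\in C$ satisfies $u\in[w]$ or $u^+\in[y_0]$. By Lemma~\ref{lem:alt}, $C=u_1u_2\cdots u_{2h}u_1$ with $u_i\in[w]$ for even $i$ and $u_{i+1}\in[y_0]$ for odd $i$. So $u_2\in[w]\cap[y_0]$, and the part $V_1=[w]=[y_0]$ contains all $u_i$ with even $i$ and none with odd $i$.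

Since $y_0^+\notin V_1$, we have $w\ne y_0^+$, so $R$ is not empty and $r_1=y_0^+$, $r_s=w^-$. As $u_1\notin V_1$ and $w$ is a sink, $u_1\to w$, and \eqref{eq:E} gives $r_s\not\to u_2$. As $u_2^+\notin V_1$ and $y_0$ is a source, $y_0\to u_2^+$, and \eqref{eq:E} gives $u_2\not\to r_1$; since $r_1\notin V_1=[u_2]$, this means $r_1\to u_2$. Therefore $r_1\ne r_s$. Now $C'[w,r_1]$ is insertable in $u_1u_2$, and $r_2\cdots r_s$ is absorbable by Lemma~\ref{lem:run}(b) because $r_s^+=w$ is a sink. This contradicts \eqref{eq:A}.
\end{proof}

We write $C\succ C'$ if all singular vertices of $C$ are sources and all singular vertices of $C'$ are sinks.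

\begin{lemma}\label{lem:orient}
Exactly one of $C\succ C'$ and $C'\succ C$ holds.
\end{lemma}

\begin{proof}
By Lemmas~\ref{lem:singular} and~\ref{lem:notboth}, each cycle has singular vertices, all of one type. It remains to show that the two types differ, and by reversal it suffices to exclude sources $x_0\in C$ and $y_0\in C'$. Two such sources are not adjacent, so $x_0\sim y_0$. Then $x_0^+\notin[y_0]$, so $y_0\to x_0^+$, and \eqref{eq:E} gives $x_0\not\to y_0^+$. But $y_0^+\notin[x_0]$ and $x_0$ is a source, so $x_0\to y_0^+$, a contradiction.
\end{proof}

If $C\succ C'$, an arc from $C'$ to $C$ is a \emph{back arc}. The second step of Example~\ref{ex:semi} concerned a back arc into a vertex that directly follows a source. We show that there are no others, and that all back arcs involve the same part.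

\begin{lemma}[Back arcs]\label{lem:back}
If $C\succ C'$, there is a set $W$, a part of $M$ or empty, such that every back arc $y\to x$ satisfies $x^-\in W$ and $y^+\in W$. Consequently, for $x\in C$ and $y\in C'$,
\begin{equation}\label{eq:dagger}
\text{if $x\not\sim y$, and $x^-\notin W$ or $y^+\notin W$, then $x\to y$.}
\end{equation}
\end{lemma}

\begin{proof}
For a regular vertex $x\in C$ let $c(x)$ be the last source before $x$ on $C$; it exists by Lemma~\ref{lem:singular}, and the vertices of $C(c(x),x)$ are regular. Let $y\to x$ be a back arc. Then $x$ is not a source, hence regular. Put $c=c(x)$. By Lemma~\ref{lem:run}(b), $C(c,x)$ is absorbable, so $C[x,c]$ is not insertable in $yy^+$, that is, $c\not\to y^+$. As $c$ is a source,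
\begin{equation}\label{eq:c}
y^+\in[c(x)]\quad\text{for every back arc } y\to x .
\end{equation}

We claim that if $y\to x$ is a back arc with $x^-\ne c(x)$, then $x^-\in[c(x)]$. Put $c=c(x)$. Here $x^-$ is regular and $c(x^-)=c$. By \eqref{eq:E}, $x^-\not\to y^+$. If $y^+\to x^-$, then \eqref{eq:c} applied to this back arc gives $y^{++}\in[c]$, which is impossible as $y^+\in[c]$. So $x^-\sim y^+$, which proves the claim. In this situation $x^{--}\notin[c]$, and in particular $x^{--}\ne c=c(x^-)$. The regular vertex $x^-$ is the head of some back arc, and the claim for that arc gives $x^{--}\in[c]$, a contradiction. Therefore every back arc $y\to x$ has $x^-=c(x)$: the vertex $x^-$ is a source, and $x^-\sim y^+$ by \eqref{eq:c}.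

Suppose that two back arcs $y\to x$ and $y'\to x'$ have $x^-,y^+\in V_1$ and $x'^-,y'^+\in V_2$ for different parts $V_1,V_2$. Then $x\ne x'$ and $y\ne y'$. Since $x^-$ and $x'^-$ are sources, $x^-\to y'^+$ and $x'^-\to y^+$. The segments $C[x,x'^-]$ and $C[x',x^-]$ partition $C$, the segments $C'[y^+,y']$ and $C'[y'^+,y]$ partition $C'$, and
\[
C[x,x'^-]\to C'[y^+,y']\to C[x',x^-]\to C'[y'^+,y]
\]
is a cycle, closed by the arc $y\to x$. It merges $C$ and $C'$, a contradiction. So one part serves all back arcs. Finally, if $x\not\sim y$ and $x\not\to y$, then $y\to x$ is a back arc, and \eqref{eq:dagger} follows.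
\end{proof}

We call $W$ the \emph{hinge} of the pair, taking $W=\emptyset$ if there is no back arc. Reversal turns $C\succ C'$ into $C'\succ C$. It turns a back arc $y\to x$ into the back arc $x\to y$, and in the reversed cycles $y^+$ precedes $y$ and $x^-$ follows $x$; so the hinge is unchanged. From now on, unmergeable pairs are used only through Lemmas~\ref{lem:orient} and~\ref{lem:back}.

\section{Minimum cycle factors}\label{sec:three}

In a cycle factor with the fewest cycles, any two cycles are unmergeable, so $\succ$ is a tournament on the cycles. To find a first cycle $C_1$ we must exclude cyclic triples. The natural way to merge $C_1\succ C_2\succ C_3\succ C_1$ is to leave $C_1$ at some vertex $u$, run once around $C_2$ and once around $C_3$, and return to $u^+$. Property \eqref{eq:dagger} supplies the three connecting arcs unless parts and hinges interfere. When they interfere at every attempt, one cycle is forced to alternate with a hinge, and this rigidity yields another route.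

\begin{lemma}\label{lem:three}
If $C_1,C_2,C_3$ are disjoint, pairwise unmergeable cycles of a semicomplete multipartite digraph $M$ with $C_1\succ C_2\succ C_3\succ C_1$, then $M$ has a cycle with vertex set $V(C_1)\cup V(C_2)\cup V(C_3)$.
\end{lemma}

\begin{proof}
Let $W_{12},W_{23},W_{31}$ be the hinges of the three pairs. Call $u\in C_1$ \emph{free} if $u^-\notin W_{12}$ and $u^{++}\notin W_{31}$, and define free vertices of $C_2$ and $C_3$ by permuting the indices cyclically.

\medskip\noindent\emph{Case I: there is a free vertex.} By cyclic symmetry let $u\in C_1$ be free. Put $P=[u]$, $Q=[u^+]$ and $W=W_{23}$; note that $P\ne Q$. By \eqref{eq:dagger} for the pairs $C_1\succ C_2$ and $C_3\succ C_1$,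
\begin{equation}\label{eq:free}
u\to y\ \text{ for all } y\in C_2\setminus P,\qquad y\to u^+\ \text{ for all } y\in C_3\setminus Q .
\end{equation}
Let
\[
Z_2=\{a\in C_2: a^+\notin P\},\qquad Z_3=\{b\in C_3: b^-\notin Q\}.
\]
A tour of $C_2$ entered from $u$ can end at any vertex of $Z_2$, and a tour of $C_3$ returning to $u^+$ can start at any vertex of $Z_3$. Of two consecutive vertices of $C_2$ at least one is in $Z_2$, and of two consecutive vertices of $C_3$ at least one is in $Z_3$; in particular both sets are non-empty. If $a\to b$ with $a\in Z_2$ and $b\in Z_3$, then
\[
C_2[a^+,a]\to C_3[b,b^-]\to C_1[u^+,u]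
\]
is the desired cycle by \eqref{eq:free}. So assume that there is no such arc. By Lemma~\ref{lem:back} for $C_2\succ C_3$, all $a\in Z_2$ and $b\in Z_3$ satisfy
\begin{equation}\label{eq:ab}
a\sim b,\quad\text{or}\quad b\to a \text{ and } a^-,b^+\in W .
\end{equation}
We use two observations.
\begin{itemize}
\item[(i)] If $Z_3$ has no two consecutive vertices, then $Z_3\subseteq Q$: for $b\in Z_3$ we have $b^+\notin Z_3$, which means $b\in Q$.
\item[(ii)] If $Z_2$ has no two consecutive vertices, then $Z_2\subseteq P$: for $a\in Z_2$ we have $a^-\notin Z_2$, which means $a\in P$.
\end{itemize}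
If some $a\in Z_2$ has $a^-\notin W$, then $Z_3\subseteq[a]$ by \eqref{eq:ab}, so $Z_3\subseteq Q$ by (i), and $a\in Q$. If some $b\in Z_3$ has $b^+\notin W$, then $Z_2\subseteq[b]$ by \eqref{eq:ab}, so $Z_2\subseteq P$ by (ii). Both together would give $a\in P\cap Q=\emptyset$. Hence $a^-\in W$ for all $a\in Z_2$, or $b^+\in W$ for all $b\in Z_3$. Reversal exchanges these alternatives: it gives $C_1\succ C_3\succ C_2\succ C_1$ with hinges $W_{31},W,W_{12}$ in this order; the vertex $u^+$ becomes free, since its new predecessor is $u^{++}$ and its new second successor is $u^-$; and $P,Q$ and $Z_2,Z_3$ are swapped. So we may assume that $b^+\in W$ for all $b\in Z_3$.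

Then $Z_3$ has no two consecutive vertices $b,b^+$, since $b^+$ and $b^{++}$ cannot both lie in $W$. By Lemma~\ref{lem:alt}, applied to membership and non-membership in $Z_3$, and by (i),
\[
C_3=q_1w_1q_2w_2\cdots q_rw_rq_1\quad(r\ge1),\qquad Z_3=\{q_1,\dots,q_r\}\subseteq Q,\qquad w_1,\dots,w_r\in W ,
\]
and $W\ne Q$. If $Z_2\subseteq Q$, then (ii) gives $Z_2\subseteq P\cap Q=\emptyset$, which is false. So there is $a\in Z_2\setminus Q$. By \eqref{eq:ab}, $q_1\to a$ and $a^-\in W$, so $a\notin W$ and $a^{--}\notin W$. The arc $a\to q_1$ that we wanted is missing, but we can use the back arc $q_1\to a$ instead, visiting these two vertices in the opposite order: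
\[
C_2[a^+,a^-]\to q_1\to a\to C_3[w_1,w_r]\to C_1[u^+,u].
\]
This sequence contains every vertex exactly once, and we check the arcs. We have $u\to a^+$ by \eqref{eq:free}, as $a^+\notin P$. We have $a^-\to q_1$ by \eqref{eq:dagger}, as $a^-\in W$, $q_1\in Q\ne W$ and $a^{--}\notin W$. We have $a\to w_1$ by \eqref{eq:dagger}, as $a\notin W$, $w_1\in W$ and $w_1^+\notin W$. Finally $w_r\to u^+$ by \eqref{eq:free}, as $w_r\notin Q$.

\medskip\noindent\emph{Case II: no vertex is free.} Every $u\in C_1$ satisfies $u^-\in W_{12}$ or $u^{++}\in W_{31}$. By Lemma~\ref{lem:alt}, $C_1=u_1\cdots u_{2h}u_1$ with $u_i^-\in W_{12}$ for even $i$ and $u_i^{++}\in W_{31}$ for odd $i$. Both statements concern the vertices with odd index, which therefore lie in $W_{12}\cap W_{31}$. So $W_{12}=W_{31}$ is a part meeting $C_1$. Permuting the indices, $W_{23}=W_{12}$ meets $C_2$ and $W_{31}=W_{23}$ meets $C_3$. Thus all three hinges equal one part $W$, and we can choose $a_i\in W\cap C_i$ for $i=1,2,3$. With indices modulo $3$, we have $a_{i+1}^+\notin W$ and $a_i^-\notin W$, so $a_i\to a_{i+1}^+$ by \eqref{eq:dagger}. The desired cycle is $C_1[a_1^+,a_1]\to C_2[a_2^+,a_2]\to C_3[a_3^+,a_3]$.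
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:structure}]
Take a cycle factor with the minimum number of cycles; this number is at least $2$ since $M$ is not hamiltonian. By minimality the cycles are pairwise unmergeable, so $\succ$ is a tournament on them by Lemma~\ref{lem:orient}, and it has no $3$-cycle by Lemma~\ref{lem:three}. In a tournament without $3$-cycles, a vertex $v$ of maximum out-degree dominates all others: if $w\to v$, then $w$ dominates $v$ and every out-neighbor of $v$, so it has larger out-degree. Hence there is a cycle $C_1$ with $C_1\succ C_j$ for all other cycles $C_j$ of the factor. Let $W_j$ be the hinge of the pair $C_1,C_j$. It remains to show that the non-empty hinges coincide.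

Suppose that $W_j\ne W_h$ are both non-empty. Take arcs $y\to x$ and $y'\to x'$ with $x,x'\in C_1$, $y\in C_j$, $y'\in C_h$; then $x^-,y^+\in W_j$ and $x'^-,y'^+\in W_h$, so $x\ne x'$. By \eqref{eq:dagger}, $x'^-\to y^+$, because these vertices lie in different parts and $y^{++}\notin W_j$; and $x^-\to y'^+$, because these vertices lie in different parts and $y'^{++}\notin W_h$. Then
\[
C_1[x,x'^-]\to C_j[y^+,y]\qquad\text{and}\qquad C_1[x',x^-]\to C_h[y'^+,y']
\]
are two disjoint cycles, closed by $y\to x$ and $y'\to x'$, that cover $C_1,C_j,C_h$. This contradicts minimality.
\end{proof}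

\section{Deleting all arcs inside disjoint sets}\label{sec:sets}

We prove Theorem~\ref{thm:sets}. Let $V$ be the vertex set of $D$, let $M$ be obtained from $D$ by deleting all arcs inside the sets $X_i$, and put $s_i=\lfloor n_i/2\rfloor$. Connectivity is used in the following form:
\begin{equation}\label{eq:sep}
\parbox{0.82\textwidth}{if $|Z|\le p-1$ and $V\setminus Z$ is the disjoint union of $V_1$ and $V_2$, where $D$ has no arc from $V_1$ to $V_2$, then $V_1=\emptyset$ or $V_2=\emptyset$.}
\end{equation}
Each obstruction to a hamiltonian cycle of $M$ splits the vertices into two sides with few arcs of $M$ from one side to the other. In $D$ there may be further arcs across, inside the sets $X_i$, but those inside $X_i$ are destroyed by deleting the smaller of the two sides of $X_i$, at a cost of at most $s_i$ vertices. One exceptional set $X_q$ may cost its full size. The value of $p$ pays for this: since $n_q+\sum_{i\ne q}s_i=\lceil n_q/2\rceil+\sum_is_i$ is largest for $q=1$, where it equals $p-1$,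
\begin{equation}\label{eq:budget}
n_q+\sum_{i\ne q}s_i\le p-1\ \text{ for every } q,\qquad\text{and}\qquad \sum_i s_i\le p-1 .
\end{equation}
The remaining difficulty is that the deleted set may swallow one of the two sides, in which case \eqref{eq:sep} gives no contradiction. In each step we therefore use two deleted sets $Z$ and $Z'$ and show that they cannot both swallow a side.

\subsection*{Step 1: $M$ has a cycle factor}
A cycle factor is a permutation $\sigma$ of $V$ with $v\to\sigma(v)$ in $M$ for all $v$, that is, a perfect matching in the bipartite graph on two copies of $V$ in which $u$ in the first copy is joined to $v$ in the second when $u\to v$. By Hall's theorem such a matching exists unless some set $S\subseteq V$ has fewer than $|S|$ out-neighbors. Suppose that $S$ is such a set, and let $T$ be the set of vertices that are not out-neighbors of $S$ in $M$. Then $M$ has no arc from $S$ to $T$, and $|S|+|T|>n$. Put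
\[
I=S\cap T,\qquad A=S\setminus T,\qquad B=T\setminus S,\qquad R=V\setminus(S\cup T).
\]
From $|A|+|B|+2|I|>n=|A|+|B|+|I|+|R|$ we get $|R|\le|I|-1$. So $I\ne\emptyset$, and $I$ is independent in $M$, hence contained in one part $Q$. Every arc of $D$ from $S=A\cup I$ to $T=B\cup I$ lies inside some $X_i$.

For $X_i\ne Q$ let $L_i=A\cap X_i$ if $|A\cap X_i|\le|B\cap X_i|$, and $L_i=B\cap X_i$ otherwise, so $|L_i|\le s_i$. Let
\[
Z=R\cup(B\cap Q)\cup\bigcup_{X_i\ne Q}L_i,\qquad Z'=R\cup(A\cap Q)\cup\bigcup_{X_i\ne Q}L_i .
\]
Both sets are disjoint from $I$ and have at most $(|I|-1)+(|Q|-|I|)+\sum_{X_i\ne Q}s_i$ elements, which is at most $p-1$ by the first inequality of \eqref{eq:budget} if $Q=X_q$ and by the second if $|Q|=1$. Consider an arc of $D$ from $S$ to $T$. If it lies inside some $X_i\ne Q$, then it goes from $A\cap X_i$ to $B\cap X_i$, because $X_i\cap I=\emptyset$, so it has an end in $L_i$. If it lies inside $Q$, then its head is in $Z$ when the head is in $B$, and its tail is in $Z'$ when the tail is in $A$. Hence $D$ has no arc from $(A\cup I)\setminus Z$ to $B\setminus Z$ and no arc from $A\setminus Z'$ to $(B\cup I)\setminus Z'$. As $I\ne\emptyset$ survives,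 \eqref{eq:sep} gives
\[
B\subseteq Z\qquad\text{and}\qquad A\subseteq Z' .
\]
Suppose that some $b\in B$ is not in $Q$. Then $b\in L_j$ for some $X_j\ne Q$, so $L_j=B\cap X_j$ and $|A\cap X_j|>|B\cap X_j|$. The set $A\cap X_j$ is non-empty and disjoint from $Z'$, contrary to $A\subseteq Z'$. So $B\subseteq Q$. Then $L_i=\emptyset$ for all $X_i\ne Q$, and $A\subseteq Z'$ gives $A\subseteq Q$. Thus $V\setminus Q\subseteq R$, so $n-|Q|\le|I|-1\le|Q|-1$ and $n\le2|Q|-1\le2m-1$. This contradicts $n\ge2m$, and it is the only use of that hypothesis.

\subsection*{Step 2: $M$ is hamiltonian}
Suppose not. Take the cycle factor, $C_1$ and $W$ from Proposition~\ref{prop:structure}, and put $Y=V\setminus V(C_1)$. Both $C_1$ and $Y$ contain a cycle of $M$, so each meets at least two parts. Let $J$ be the set of indices $i$ such that $X_i$ meets both $C_1$ and $Y$, and for $i\in J$ let $L_i$ be one of $X_i\cap C_1$ and $X_i\cap Y$ of smaller size, so $|L_i|\le s_i$. An arc of $D$ from $Y$ to $C_1$ is an arc of $M$ or lies inside some $X_i$ with $i\in J$.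

\medskip\noindent\emph{Case 1: $M$ has no arc from $Y$ to $C_1$.} Any set that contains $X_i\cap C_1$ or $X_i\cap Y$ for each $i\in J$ meets every arc of $D$ from $Y$ to $C_1$. Take $Z=\bigcup_{i\in J}L_i$. By \eqref{eq:budget} and \eqref{eq:sep}, one of the sides $C_1,Y$ is contained in $Z$; call it $E$ and call the other side $E'$. Since $E$ meets two parts, there are distinct $g,h\in J$ with $L_g=X_g\cap E$ and $L_h=X_h\cap E$. Let $Z'$ arise from $Z$ by replacing $L_h$ with $X_h\cap E'$. Then $|Z'|\le n_h+\sum_{i\ne h}s_i\le p-1$, and $Z'$ is disjoint from the non-empty sets $X_h\cap E$ and $X_g\cap E'$. This contradicts \eqref{eq:sep}.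

\medskip\noindent\emph{Case 2: $M$ has an arc $y_0\to x_0$ from $Y$ to $C_1$.} Then $x_0^-\in C_1$ and $y_0^+\in Y$ lie in $W$, so $W=X_q$ for some $q\in J$. As in Example~\ref{ex:k1}, we destroy the arcs inside $X_q$ from one side and the arcs of $M$ from the other side:
\begin{align*}
Z&=(X_q\cap C_1)\cup\{y\in Y: y^+\in X_q\}\cup\bigcup_{i\in J\setminus\{q\}}L_i,\\
Z'&=(X_q\cap Y)\cup\{x\in C_1: x^-\in X_q\}\cup\bigcup_{i\in J\setminus\{q\}}L_i .
\end{align*}
The set $\{y\in Y:y^+\in X_q\}$ has $|X_q\cap Y|$ elements and $\{x\in C_1:x^-\in X_q\}$ has $|X_q\cap C_1|$ elements, so $Z$ and $Z'$ have at most $n_q+\sum_{i\ne q}s_i\le p-1$ elements. Each of them meets every arc $y\to x$ of $D$ from $Y$ to $C_1$: if it is an arc of $M$, then $y^+,x^-\in X_q$, so $y\in Z$ and $x\in Z'$; if it lies inside $X_q$, then $x\in Z$ and $y\in Z'$; and if it lies inside $X_i$ with $i\in J\setminus\{q\}$, it has an end in $L_i$.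

A vertex of $X_q$ has its successor and its predecessor outside $X_q$. Hence the non-empty set $X_q\cap Y$ is disjoint from $Z$, and the non-empty set $X_q\cap C_1$ is disjoint from $Z'$. By \eqref{eq:sep}, $C_1\subseteq Z$ and $Y\subseteq Z'$. A vertex of $C_1\setminus X_q$ exists and lies in $Z$, so there is $g\in J\setminus\{q\}$ with $L_g=X_g\cap C_1$. But then the non-empty set $X_g\cap Y$ is disjoint from $Z'$, contrary to $Y\subseteq Z'$. This completes the proof of Theorem~\ref{thm:sets}. \hfill$\square$

\begin{remark}\label{rem:tight}
The full value of $p$ is used only in Case 2. Indeed $\sum_is_i=p-1-\lceil m/2\rceil\le p-2$; the sets of Step 1 have at most $|Q|-1+\sum_{X_i\ne Q}s_i\le p-2$ elements; and in Case 1 we have $|X_h\cap E'|\le n_h-1$, so $|Z'|\le p-2$.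
\end{remark}

\section{Avoiding $k$ arcs}\label{sec:main}

We prove Theorem~\ref{thm:main}. Three facts follow from the definition of a $p$-strong digraph $D$. It is $q$-strong for $1\le q\le p$. If $p\ge2$, then $D-x$ is $(p-1)$-strong for every vertex $x$. Every vertex $x$ has in-degree and out-degree at least $p$: if $x$ had at most $p-1$ out-neighbors, deleting them would leave $x$ and at least one more vertex, with no arc leaving $x$; the argument for in-neighbors is the same with the directions reversed.

We use induction on $k$. For $k=0$ the statement is Camion's theorem. Let $k\ge1$. If $|F|<k$, the induction hypothesis applies to the $(k+1)$-strong digraph $D$, so let $|F|=k$. Let $X_1,\dots,X_l$ be the vertex sets of the components of the graph formed by the arcs of $F$ with orientations ignored, with $n_i=|X_i|\ge2$ and $m=n_1=\max_in_i$, and let $n$ be the number of vertices of $D$. The component on $X_i$ is connected, so it contains at least $n_i-1$ arcs of $F$, and $\sum_i(n_i-1)\le k$. Since $\lfloor n_i/2\rfloor\le n_i-1$,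
\[
m+1+\sum_{i\ge2}\lfloor n_i/2\rfloor\ \le\ m+1+\sum_{i\ge2}(n_i-1)\ =\ 2+\sum_i(n_i-1)\ \le\ k+2 .
\]
If $n\ge2m$, Theorem~\ref{thm:sets} gives a hamiltonian cycle that uses no arc inside any $X_i$ and hence avoids $F$.

Now let $n\le2m-1$. Deleting all arcs inside $X_1$ would destroy every hamiltonian cycle, so we work with $F$ itself. What helps is that $m\le k+1$, so $n\le2k+1$, while all in- and out-degrees in $D$ are at least $k+2$: a vertex that loses few arcs to $F$ can be inserted in any cycle through the other vertices. For a vertex $x$ let $f(x)$ be the number of arcs of $F$ incident with $x$, so $\sum_xf(x)=2k$. If every vertex with $f(x)>0$ had $f(x)\ge4$, then summing over $X_1$ would give $4m\le2k$, so $n\le2m-1\le k-1$, although $n\ge k+3$. Hence there is a vertex $x$ with $1\le f(x)\le3$. The semicomplete digraph $D-x$ is $(k+1)$-strong and contains at most $k-1$ arcs of $F$, so by induction it has a hamiltonian cycle $H$ avoiding $F$. In $D'=D-F$ the in-degree and out-degree of $x$ satisfy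
\[
d^-_{D'}(x)+d^+_{D'}(x)\ \ge\ 2(k+2)-3\ =\ 2k+1\ \ge\ n\ >\ |V(H)| .
\]
The successors on $H$ of the in-neighbors of $x$ in $D'$ form a set of $d^-_{D'}(x)$ vertices of $H$, and the out-neighbors of $x$ in $D'$ form a set of $d^+_{D'}(x)$ vertices of $H$. These two sets meet, so some $h\in H$ has $h\to x\to h^+$ in $D'$. Inserting $x$ between $h$ and $h^+$ gives a hamiltonian cycle of $D-F$. This completes the proof of Theorem~\ref{thm:main}. \hfill$\square$

\section{Sharpness}\label{sec:sharp}

By Remark~\ref{rem:tight}, an example showing that $p$ cannot be lowered by one in Theorem~\ref{thm:sets} must have the structure of Case 2: arcs into the first cycle exist, and they are all hinged on one set. For $l=1$ this suggests the following construction.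

\begin{proposition}\label{prop:sharp1}
For every $m\ge2$ there is an $m$-strong semicomplete digraph $D$ on $2m$ vertices with a set $X$ of $m$ vertices such that deleting all arcs inside $X$ leaves a non-hamiltonian digraph. So for $l=1$ the bound $p=m+1$ in Theorem~\ref{thm:sets} cannot be lowered to $m$.
\end{proposition}

\begin{proof}
Let $m=m_1+m_2$ with $m_1,m_2\ge1$, and let $A_1,A_2,B_1,B_2$ be disjoint sets with $|A_i|=|B_i|=m_i$. Let $D$ be the complete digraph on their union minus all arcs from $A_2$ to $B_1$ and all arcs from $B_2$ to $A_1$. Put $X=A_1\cup A_2$ and $H_i=A_i\cup B_i$. Each $H_i$ induces a complete digraph, all arcs from $H_1$ to $H_2$ are present, and the arcs from $H_2$ to $H_1$ are all those from $A_2$ to $A_1$ and from $B_2$ to $B_1$.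

Let $|Z|<m$. If $Z$ contains $H_1$ or $H_2$, then $D-Z$ is complete. Otherwise $D-Z$ is strong unless it has no arc from $H_2$ to $H_1$. In that case $Z$ contains $A_1$ or $A_2$, and also $B_1$ or $B_2$; as it contains neither $H_1$ nor $H_2$, it contains $A_1\cup B_2$ or $A_2\cup B_1$, each of size $m$. This is impossible, so $D$ is $m$-strong.

After the arcs inside $X$ are deleted, $X$ is an independent set containing half of the vertices, so a hamiltonian cycle alternates between $X$ and $B_1\cup B_2$. The predecessors of the vertices of $A_1$ lie in $B_1$, and as $|A_1|=|B_1|$ they form all of $B_1$. So no vertex of $A_1$ is the successor of a vertex of $B_2$, and the successors of the vertices of $B_2$ lie in $A_2$. The successors of the vertices of $A_2$ lie in $B_2$. Thus $H_2$ is closed under taking successors, which is impossible on a hamiltonian cycle.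
\end{proof}

In the language of Proposition~\ref{prop:structure}, take in each $H_i$ a cycle $C_i$ alternating between $A_i$ and $B_i$. The arcs into $C_1$ go from $B_2$ to $B_1$, and $W=X$.

\begin{proposition}\label{prop:sharp2}
For $k=1$ and $k=2$, the number $k+2$ in Theorem~\ref{thm:main} cannot be replaced by $k+1$.
\end{proposition}

\begin{proof}
For $k=1$ this is Example~\ref{ex:D4}. For $k=2$ let $D$ have vertices $z,s,u_1,u_2,v_1,v_2$ and the following neighborhoods.
\[
\begin{array}{c|c|c}
\text{vertex}&\text{out-neighbors}&\text{in-neighbors}\\\hline
z&s,u_1,u_2&s,v_1,v_2\\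
s&z,u_1,u_2,v_1,v_2&z,u_1,u_2\\
u_1&s,u_2,v_1&z,s,u_2,v_2\\
u_2&s,u_1,v_2&z,s,u_1,v_1\\
v_1&z,u_2,v_2&s,u_1,v_2\\
v_2&z,u_1,v_1&s,u_2,v_1
\end{array}
\]
Each row lists all five other vertices, so $D$ is semicomplete, and all in- and out-degrees are at least $3$. The $2$-cycles join a vertex to those appearing twice in its row; they are $zs$, $su_1$, $su_2$, $u_1u_2$ and $v_1v_2$.

We show that $D$ is $3$-strong. Delete two vertices. In the remaining digraph on four vertices all in- and out-degrees are at least $1$. If it is not strong, it has two different strong components, one with no arc entering it and one with no arc leaving it. By the degree condition each has at least two vertices, so they are two disjoint $2$-cycles with arcs in only one direction between them. But every disjoint pair of $2$-cycles of $D$ has arcs in both directions: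
\[
\begin{array}{c|c}
\text{pair}&\text{arcs in both directions}\\\hline
zs,\ u_1u_2& s\to u_1,\quad u_1\to s\\
zs,\ v_1v_2& s\to v_1,\quad v_1\to z\\
su_1,\ v_1v_2& u_1\to v_1,\quad v_2\to u_1\\
su_2,\ v_1v_2& u_2\to v_2,\quad v_1\to u_2\\
u_1u_2,\ v_1v_2& u_1\to v_1,\quad v_1\to u_2
\end{array}
\]
So deleting two vertices leaves a strong digraph. The same holds for fewer vertices: a vertex added back to a strong subdigraph on at least four of the other five vertices has an in-neighbor and an out-neighbor there, so the result is strong.

Let $F=\{v_1z,v_2z\}$ and suppose that a hamiltonian cycle avoids $F$. The only in-neighbor of $z$ left is $s$, so the cycle uses $s\to z$. The successor of $z$ and the predecessor of $s$ are then different vertices of $\{u_1,u_2\}$, and the cycle consists of $u_i\to s\to z\to u_j$ with $\{i,j\}=\{1,2\}$ and a path from $u_j$ to $u_i$ with interior $\{v_1,v_2\}$. As $u_1\not\to v_2$ and $u_2\not\to v_1$, this path is $u_1v_1v_2u_2$ or $u_2v_2v_1u_1$. But $v_2\not\to u_2$ and $v_1\not\to u_1$.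
\end{proof}

In both examples the arcs of $F$ form a tree. This is no accident: the estimate $p\le k+2$ in Section~\ref{sec:main} can be an equality only for very special sets $F$. Call a set of arcs an \emph{oriented tree} if, with orientations ignored, it is connected and has one arc fewer than it has vertices; so it does not contain both arcs of a $2$-cycle.

\begin{proposition}\label{prop:kplus1}
Let $D$ be a $(k+1)$-strong semicomplete digraph on $n\ge2k$ vertices and let $F$ be a set of $k\ge1$ arcs of $D$. Suppose that $F$ is not the union of an oriented tree and a possibly empty set of single arcs, with all these components vertex-disjoint. Then $D-F$ is hamiltonian.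
\end{proposition}

\begin{proof}
Let $X_i$, $n_i$ and $m=n_1$ be as in Section~\ref{sec:main}, and let $c_i\ge n_i-1$ be the number of arcs of $F$ in the component on $X_i$, so $\sum_ic_i=k$ and $\lfloor n_i/2\rfloor\le n_i-1\le c_i$. We claim that $m+\sum_{i\ge2}\lfloor n_i/2\rfloor\le k$. If $c_1\ge m$, the left side is at most $\sum_ic_i=k$. If $c_1=m-1$, the component on $X_1$ is an oriented tree, so by hypothesis some $j\ge2$ has $c_j\ge2$. For this $j$ we have $\lfloor n_j/2\rfloor\le c_j-1$: if $n_j=2$ the left side is $1$, and if $n_j\ge3$ then $\lfloor n_j/2\rfloor\le n_j-2\le c_j-1$. So the left side of the claim is at most $(c_1+1)+\sum_{i\ge2}c_i-1=k$. The claim gives $m\le k$, hence $n\ge2m$, and Theorem~\ref{thm:sets} applies with $p\le k+1$.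
\end{proof}

We do not determine whether $k+2$ is optimal in Theorem~\ref{thm:main} for $k\ge3$. By Proposition~\ref{prop:kplus1}, for $n\ge2k$ this question concerns only sets $F$ that consist of an oriented tree and single arcs.

\begin{thebibliography}{9}

\bibitem{BHY}
J{\o}rgen Bang-Jensen, Fr\'ed\'eric Havet, and Anders Yeeo,
\emph{Spanning eulerian subdigraphs in semicomplete digraphs},
arXiv:1905.11019 (2019).

\end{thebibliography}
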